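\title{Codimension of the Andreotti--Mayer loci of simple abelian varieties}

\begin{abstract}
Let $N_k\subset\mathcal A_g$ be the locus of principally polarized abelian varieties whose theta divisor has singular locus of dimension at least $k$. We prove that for $2\le k\le g-3$ every irreducible component of $N_k$ whose general point is simple has codimension at least $k+3$. In particular, for $g\ge 6$ such a component of $N_2$ has codimension at least $5$. The tangent cones to the theta divisor along its singular locus give a variety $S$ of quadrics in the projectivized conormal space of the component. We show that no line through a general point of $S$ lies on $S$, and we use Hodge theory to exclude the case in which $S$ is a hypersurface.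
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A_g$ be the moduli space of complex principally polarized abelian varieties (ppav) $(A,\Theta)$ of dimension $g$, with $\Theta$ a symmetric theta divisor. It has dimension $g(g+1)/2$. For $k\ge0$ the \emph{Andreotti--Mayer locus} is
\[
N_k=\{(A,\Theta)\in\mathcal A_g:\ \dim\operatorname{Sing}\Theta\ge k\}.
\]
These loci are closed, by semicontinuity of fiber dimension, and $N_0\supset N_1\supset\cdots$. The codimension of $N_k$ is the price, in moduli, of a $k$-dimensional singular locus.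

A point is singular on $\Theta=\{\theta=0\}$ when $\theta$ and its $g$ first derivatives vanish. These are $g+1$ equations in $g$ unknowns, so one singular point should cost one condition. Indeed $N_0$ is a divisor (Beauville); for $g\ge4$ it has two irreducible components, one of them the theta-null divisor (Debarre). For $k\ge1$ the solution set has excess dimension and counting equations predicts nothing. The locus $N_1$ has codimension at least $2$ (Mumford), and at least $3$ for $g\ge4$ (Ciliberto--van der Geer). At the other end, $N_{g-2}$ is the locus of decomposable ppav, that is, of products of lower-dimensional ppav (Ein--Lazarsfeld), while the Jacobian locus is an irreducible component of $N_{g-4}$ and the hyperelliptic locus is an irreducible component of $N_{g-3}$ (Andreotti--Mayer).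

These examples behave differently. The products $A'\times A''$ with $A''$ an elliptic curve have codimension $g-1$, which is only $k+1$ for $k=g-2$. The Jacobian locus has dimension $3g-3$ and the hyperelliptic locus has dimension $2g-1$; their codimensions are $(g-2)(g-3)/2$ and $(g-1)(g-2)/2$, in both cases $\binom{k+2}{2}$ for the corresponding $k$. This suggests separating the components on which abelian subvarieties are present from the others. An abelian variety is \emph{simple} if its only abelian subvarieties are $0$ and itself, and an irreducible subvariety $N\subset\mathcal A_g$ has \emph{simple general point} if $A$ is simple outside a countable union of proper closed subvarieties of $N$. We only use that every nonempty Zariski open subset of $N$ then contains a point with $A$ simple.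

Ciliberto and van der Geer proved that for $1\le k\le g-3$ every component of $N_k$ with simple general point has codimension at least $k+2$, and at least $k+3$ if $k>g/3$. Take $k=2$. For $g\le4$ no component of $N_2$ has simple general point, and for $g=5$ the inequality $2>5/3$ gives codimension at least $5$. For $g\ge6$ the quoted bound is $4$, and the question, posed as a conjecture in \cite{GH}, is whether the codimension is again at least $5$. The answer is yes.

\begin{theorem}\label{thm:N2}
Let $g\ge6$. Every irreducible component of $N_2$ whose general point is simple has codimension at least $5$ in $\mathcal A_g$.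
\end{theorem}

\begin{theorem}\label{thm:Nk}
Let $2\le k\le g-3$. Every irreducible component of $N_k$ whose general point is simple has codimension at least $k+3$ in $\mathcal A_g$.
\end{theorem}

The hypothesis $k\ge2$ is needed: for $g=5$ the Jacobian locus is a component of $N_1$ with simple general point and codimension $15-12=3=k+2$.

Let $N$ be a component of some $N_k$, $k\ge1$, with simple general point. Throughout,
\[
r=\dim\operatorname{Sing}\Theta\ \text{ at a general point of }N,\qquad c=\operatorname{codim}N .
\]
Then $r\ge k$, and $N$ is also a component of $N_r$, because $N\subset N_r\subset N_k$. Both theorems follow from two statements about $r$ and $c$.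

\begin{proposition}\label{prop:A}
If $r\ge1$, then $c\ge r+2$.
\end{proposition}

\begin{proposition}\label{prop:B}
If $r\ge2$ and $c\le g-2$, then $c\ge r+3$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:N2}]
Here $r\ge2$. If $c\le4$, Proposition~\ref{prop:A} gives $r=2$ and $c=4$. Since $4\le g-2$, Proposition~\ref{prop:B} gives $c\ge5$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Nk}]
Here $r\ge k\ge2$, and $r\le g-3$ by the theorem of Ein--Lazarsfeld, since a simple ppav is not decomposable. Let $r\le g-4$. If $c\le r+2$, then $c=r+2\le g-2$ by Proposition~\ref{prop:A}, and this contradicts Proposition~\ref{prop:B}. Let $r=g-3$. Then $g\ge5$, so $r>g/3$, and the bound of Ciliberto--van der Geer for the component $N$ of $N_r$ gives $c\ge r+3$. In all cases $c\ge r+3\ge k+3$.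
\end{proof}

Theorem~\ref{thm:N2} is the case $k=2$ of Theorem~\ref{thm:Nk}, but its proof above uses none of the quoted results and needs Proposition~\ref{prop:B} only for $r=2$.

\subsection*{The method}
Let $A$ be a general member of $N$, put $E=T_0A$, and let $X$ be a smooth model of an $r$-dimensional component of $\operatorname{Sing}\Theta$. The conormal space $V$ of $N$ is a $c$-dimensional space of quadratic forms on $E$. By the heat equation, the tangent cone to $\Theta$ at a point $a$ of $X$ gives a nonzero quadric $q_a\in V$, and the kernel of $q_a$ contains the tangent space $T_a$ of $X$. So there is a rational map $\gamma\colon X\dashrightarrow\mathbb P(V)=\mathbb P^{c-1}$, and a lower bound for $c$ is a statement about the room that its image $S$ needs.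

The case $c=1$ shows how simplicity enters. All $q_a$ are multiples of one quadric $Q$, whose kernel contains all the spaces $T_a$. On a simple abelian variety the tangent vectors of any curve span $E$, so $Q=0$, which is absurd. The same argument shows that $\gamma$ contracts no curve, so $\dim S=r$ and $c\ge r+1$. A degree count for pencils of quadrics shows that no line through a general point of $S$ lies on $S$; hence $S\ne\mathbb P(V)$ and $c\ge r+2$ (Section~\ref{sec:lines}).

It remains to exclude $c=r+2$, when $S$ is a hypersurface. So far only one abelian variety has been used. The new input is that $X$ deforms along all of $N$. If $c\le g-2$, this forces the cohomology class of $X$ to be a multiple of a power of the polarization, and then the cohomology of $A$ embeds in that of $X$ up to degree $r$ (Section~\ref{sec:class}). Contraction with Kodaira--Spencer classes turns every tensor that vanishes on all $T_a$ into a linear condition on the tangent space of $N$ (Section~\ref{sec:KS}). For one well-chosen tensor this condition says that $V$ contains the $2\times2$ minors $(Qy_1)(Q'y_2)-(Q'y_1)(Qy_2)$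 for $Q,Q'\in V$ and $y_1,y_2$ tangent to $X$ at one point (Sections~\ref{sec:restr} and~\ref{sec:minors}). For $r\ge3$ this is contradictory by linear algebra at two points of $X$ (Section~\ref{sec:r3}). For $r=2$ it produces a linear map that sends each tangent plane of the surface $S\subset\mathbb P^3$ to its point of contact, and no such map exists (Section~\ref{sec:r2}).

\section{Quadrics attached to singular points}\label{sec:setup}

\subsection*{Theta functions and notation}
Let $\mathbb H_g$ be the Siegel upper half-space, $A_\tau=\mathbb C^g/(\mathbb Z^g+\tau\mathbb Z^g)$, and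
\[
\theta(\tau,z)=\sum_{n\in\mathbb Z^g}\exp(\pi i\,n^{t}\tau n+2\pi i\,n^{t}z).
\]
We replace $\mathcal A_g$ by the finite level cover $\Gamma_g(4,8)\backslash\mathbb H_g$, a smooth quasi-projective variety that carries a universal ppav on which the divisors $\Theta_\tau=\{\theta(\tau,\cdot)=0\}$ form a relative symmetric theta divisor. We replace $N$ by a component of its preimage. The numbers $r$ and $c$ do not change.

Put $E=T_0A_\tau=\mathbb C^g$, with basis $e_1,\dots,e_g$ and dual basis $e_i^*=dz_i$ of $E^*=H^0(\Omega^1_{A_\tau})$. All tangent spaces of $A_\tau$ are identified with $E$ by translation. A \emph{quadric} is an element $Q\in\operatorname{Sym}^2E^*$, viewed as a symmetric bilinear form with matrix $Q_{ij}=Q(e_i,e_j)$ and as a map $Q\colon E\to E^*$. A tangent vector to $\mathbb H_g$ is a symmetric matrix $D=(\sigma_{ij})\in\operatorname{Sym}^2E$, viewed as a bilinear form on $E^*$ and as a map $D\colon E^*\to E$. The pairing is $\langle D,Q\rangle=\sum\sigma_{ij}Q_{ij}$. For $\alpha,\beta\in E^*$ the product $\alpha\beta$ is the quadric with $(\alpha\beta)(x,x)=\alpha(x)\beta(x)$, and $\langle D,\alpha\beta\rangle=D(\alpha,\beta)=\alpha(D\beta)$.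 Two conditions must be kept apart: $Q$ \emph{kills} a subspace $T\subset E$ if $Qw=0$ in $E^*$ for all $w\in T$, and $Q$ \emph{vanishes on} $T$ if $Q|_T=0$, that is, $Q(w,w')=0$ for $w,w'\in T$. The first is stronger. Differentiating the series for $\theta$ term by term gives the heat equation
\begin{equation}\label{eq:heat}
\partial_D\theta=\frac1{4\pi i}\sum_{i,j}\sigma_{ij}\,\partial_i\partial_j\theta ,\qquad \partial_i=\partial/\partial z_i .
\end{equation}
For points of an irreducible variety, ``general'' means ``in a suitable dense Zariski open subset''.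

\subsection*{The family of singular loci}
Hodge theory will be applied to a component of the singular locus, so we need a smooth projective model that deforms with $A$. The reduced relative singular locus $\{(t,z):z\in\operatorname{Sing}\Theta_t\}$ is projective over $N$ with general fiber of dimension $r$. Hence it has an irreducible component $\mathcal R$ that dominates $N$ and has dimension $\dim N+r$. Let $\mu\ge2$ be the multiplicity of $\Theta_t$ at $z$ for general $(t,z)\in\mathcal R$. All $z$-derivatives of $\theta$ of order at most $\mu-1$ vanish at the general point of $\mathcal R$, hence on $\mathcal R$.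

Let $\tilde{\mathcal R}\to\mathcal R$ be a projective resolution of singularities. By generic smoothness, $\tilde{\mathcal R}\to N$ is smooth and projective, with fibers of pure dimension $r$, over a dense open subset of $N_{\mathrm{reg}}$. Let $Z\subset\tilde{\mathcal R}$ be a proper closed subset outside which the resolution is an isomorphism, $\mathcal R\to N$ is smooth, and the multiplicity equals $\mu$. Since $\dim Z<\dim N+r$, the fiber $Z_t$ has dimension less than $r$ for general $t$.

Choose $t_0$ in the open subset of $N$ where all this holds, with $A=A_{t_0}$ simple. Let $\Delta\ni t_0$ be a small ball in $N$, lifted to $\mathbb H_g$, and let $\mathcal X$ be one connected component of $\tilde{\mathcal R}|_\Delta$. By Ehresmann's theorem $\mathcal X\to\Delta$ is a differentiably trivial family with connected fibers $X_t$. Let $f_t\colon X_t\to A_t$ be the natural maps, and put $X=X_{t_0}$, $f=f_{t_0}$. Then $X$ is smooth, projective and irreducible of dimension $r$. On the dense open subset $X\setminus Z$ the map $f$ identifies $X$ with an open part of a smooth fiber of $\mathcal R\to N$, so it is an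 injective immersion. There we put $T_a=df(T_aX)\subset E$, a subspace of dimension $r$. Finally,
\[
W=T_{t_0}N\subset\operatorname{Sym}^2E,\qquad V=W^\perp\subset\operatorname{Sym}^2E^*,\qquad\dim V=c .
\]

\subsection*{The quadrics $q_a$}
For $a\in X$ let $z\in E$ be a lift of $f(a)$, and let $F_a(x_1,\dots,x_\mu)=\partial_{x_1}\cdots\partial_{x_\mu}\theta(t_0,z)$. This symmetric $\mu$-linear form is the equation of the tangent cone of $\Theta$ when $a\notin Z$, and then $F_a\neq0$. Fix one such point and vectors $x_3,\dots,x_\mu\in E$ for which
\[
q_a=F_a(\,\cdot\,,\,\cdot\,,x_3,\dots,x_\mu)\in\operatorname{Sym}^2E^*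
\]
is nonzero there. For $\mu=2$ this is the Hessian of $\theta$. If $z$ changes by a lattice vector, $\theta$ is multiplied by a factor of automorphy; by the Leibniz rule and the vanishing of the lower derivatives, $q_a$ is multiplied by the value of the same factor. So $q$ is a section of $\operatorname{Sym}^2E^*\otimes f^*\mathcal O(\Theta)$ on $X$, and $q_a\ne0$ for general $a$.

\begin{lemma}\label{lem:q}
For $a\in X\setminus Z$ we have $q_a\in V$, and $q_a$ kills $T_a$.
\end{lemma}

\begin{proof}
Let $D\in W$. Since $\mathcal R\to N$ is smooth at $(t_0,z)$, there is an arc $(\tau(\epsilon),z(\epsilon))$ in $\mathcal R$ through this point with $\tau'(0)=D$. Let $\partial^I$ be a $z$-derivative of order $\mu-2$ and differentiate $\partial^I\theta=0$ along the arc. The terms that contain $z'(0)$ are derivatives of order $\mu-1$ and vanish. By \eqref{eq:heat} there remains $\sum\sigma_{ij}\partial_i\partial_j\partial^I\theta(t_0,z)=0$. With $\partial^I=\partial_{x_3}\cdots\partial_{x_\mu}$ this is $\langle D,q_a\rangle=0$. Next let $w\in T_a$. The derivatives of order $\mu-1$ vanish on $f(X)$, and differentiating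 them along $w$ gives $F_a(w,\cdot,\dots,\cdot)=0$. Hence $q_aw=0$.
\end{proof}

Let $X^\circ\subset X\setminus Z$ be the dense open set where $q_a\neq0$. We obtain a morphism
\[
\gamma\colon X^\circ\to\mathbb P(V),\qquad a\mapsto[q_a],\qquad S=\overline{\gamma(X^\circ)},
\]
where $\mathbb P(V)=\mathbb P^{c-1}$ is the space of lines in $V$. All of these objects can be written down for products, where $A$ is not simple. This example will show what each hypothesis is for.

\begin{example}\label{ex:product}
Let $g\ge3$ and let $N$ be the locus of products $A'\times A''$ with $\dim A'=g-1$ and $\dim A''=1$. Take $A'$ simple and put $E'=T_0A'=\langle e_1,\dots,e_{g-1}\rangle$. For $\tau=\operatorname{diag}(\tau',\tau'')$ we have $\theta=\theta'(z')\theta''(z_g)$, and $\theta''$ has one simple zero $z_0$ on $A''$. So $\Theta=(\Theta'\times A'')\cup(A'\times\{z_0\})$ is singular along $\Theta'\times\{z_0\}$, and $r=g-2$. The space $W$ consists of block diagonal matrices, so $V=\{\alpha\,e_g^*:\alpha\in E'^*\}$ and $c=g-1=r+1$. At $a=(z',z_0)$ with $z'$ a smooth point of $\Theta'$, the Hessian of $\theta'\theta''$ is a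 nonzero multiple of $\alpha_a e_g^*$ with $\alpha_a=d\theta'(z')$, and $T_a=\ker\alpha_a\subset E'$ is its kernel. Thus $\gamma$ is the Gauss map of $\Theta'$. The bound $c\ge r+2$ fails.
\end{example}

\section{Pencils of quadrics and the bound $c\ge r+2$}\label{sec:lines}

Simplicity of $A$ is used in the proofs of Propositions~\ref{prop:A} and~\ref{prop:B} only through the following fact.

\begin{lemma}\label{lem:span}
Let $h\colon C\to A$ be a nonconstant map from a smooth projective curve. The tangent vectors to $h$ at the points of any dense open subset of $C$ span $E$.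
\end{lemma}

\begin{proof}
Up to translation, $h$ factors through a homomorphism $J(C)\to A$. Its image is a nonzero abelian subvariety, hence all of $A$. So $h^*\colon E^*\to H^0(K_C)$ is injective. A form $\alpha\in E^*$ that annihilates the tangent vectors on a dense open subset has $h^*\alpha=0$, so $\alpha=0$.
\end{proof}

\begin{lemma}\label{lem:nocurve}
There is no irreducible curve $C\subset X^\circ$ whose image $\gamma(C)$ is a point or is contained in a line.
\end{lemma}

\begin{proof}
The map $f|_C$ is injective, so Lemma~\ref{lem:span} applies to the normalization of the closure of $C$. At a smooth point $a$ of $C$ the tangent vector of $f(C)$ lies in $T_a$, hence in $\ker q_a$ by Lemma~\ref{lem:q}. If $\gamma(C)=[Q]$, then $Q$ kills vectors that span $E$, so $Q=0$, a contradiction.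

Now let $\gamma(C)$ be dense in a line $\mathbb P^1\subset\mathbb P(V)$. The kernels move, and they must sweep out $E$; we show that in a pencil of symmetric forms they cannot move fast enough. The pencil is a map $\phi\colon E\otimes\mathcal O\to E^*\otimes\mathcal O(1)$ on $\mathbb P^1$, of generic rank $\rho\ge1$. Let $\mathcal K=\ker\phi$ and $\mathcal G=(E\otimes\mathcal O)/\mathcal K$. The sheaf $\mathcal G$ embeds in $E^*\otimes\mathcal O(1)$, so it is torsion free, hence locally free, and $\mathcal K$ is a subbundle. Every vector bundle on $\mathbb P^1$ is a sum of line bundles, and $\mathcal O(n)$ has no nonzero map to $\mathcal O$ for $n>0$. So $\mathcal K=\bigoplus_{i=1}^{g-\rho}\mathcal O(-d_i)$ with $d_i\ge0$. Put $d=\sum d_i$. Then $\mathcal G$ has rank $\rho$ and degree $d$.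

\emph{Symmetry bounds $d$ from above.} At a general point of $\mathbb P^1$ the fiber of $\mathcal K$ is $\ker Q$, and $Q(E)$ annihilates $\ker Q$ because $Q$ is symmetric. So the image of $\phi$ lies in $\mathcal G^*(1)$, where $\mathcal G^*\subset E^*\otimes\mathcal O$ is the annihilator of $\mathcal K$. Thus $\phi$ induces an injective map $\mathcal G\to\mathcal G^*(1)$ of bundles of rank $\rho$. Its determinant is a nonzero section of a line bundle of degree $(\rho-d)-d$, so $2d\le\rho$.

\emph{Spanning bounds $d$ from below.} The inclusion $\mathcal O(-d_i)\subset E\otimes\mathcal O$ is an $E$-valued binary form of degree $d_i$. Its values lie in the span of its $d_i+1$ coefficients. So the fibers of $\mathcal K$ span a subspace of dimension at most $d+g-\rho$. These fibers contain the tangent vectors of $f(C)$ at general points, which span $E$. Hence $\rho\le d$.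

Together, $2d\le\rho\le d$, so $d=\rho=0$, a contradiction.
\end{proof}

In Example~\ref{ex:product} a line in $\mathbb P(V)$ is a pencil $\alpha_t e_g^*$. It has $\rho=2$, and $\mathcal K$ is the kernel of the surjection $E'\otimes\mathcal O\to\mathcal O(1)$, so $d=1$. The first inequality is an equality, and the kernels span only the subspace $E'$ of dimension $d+g-\rho=g-1$.

By Lemma~\ref{lem:nocurve} the fibers of $\gamma$ are finite, so $S$ is irreducible of dimension $r$. The image $\gamma(X^\circ)$ is constructible; fix a dense open subset $S^\circ\subset S$ contained in it.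

\begin{lemma}\label{lem:nolines}
No line contained in $S$ meets $S^\circ$.
\end{lemma}

\begin{proof}
If a line $l\subset S$ meets $S^\circ$, then $\gamma^{-1}(l\cap S^\circ)$ maps onto the curve $l\cap S^\circ$ with finite fibers. One of its components is then a curve that dominates $l$, contrary to Lemma~\ref{lem:nocurve}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
We have $r=\dim S\le c-1$. If $r=c-1$, then $S=\mathbb P^r$ with $r\ge1$, which contradicts Lemma~\ref{lem:nolines}.
\end{proof}

In view of Proposition~\ref{prop:A}, Proposition~\ref{prop:B} says that the following situation is impossible. We assume it from now on and derive a contradiction: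
\begin{equation}\label{eq:H}
r\ge2,\qquad c=r+2\le g-2 .
\end{equation}
Thus $S$ is an irreducible hypersurface in $\mathbb P(V)=\mathbb P^{r+1}$, and $g\ge6$.

\section{The cohomology class of $X$}\label{sec:class}

A general hypersurface of large degree contains no lines, so Lemma~\ref{lem:nolines} alone cannot exclude \eqref{eq:H}. We must use that $X$ deforms in all directions of $W$. A first consequence is that its cohomology class stays of Hodge type along $W$, and since $W$ has small codimension this determines the class up to a scalar.

\subsection*{Cohomology of $A$ and its variation}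
Write $z=u+\tau v$ with $u,v\in\mathbb R^g$. The classes $du_i,dv_j$ form the basis of $H^1(A_\tau,\mathbb Z)$ dual to the lattice basis, so they are flat for the Gauss--Manin connection $\nabla$. From $dz_i=du_i+\sum_j\tau_{ij}dv_j$ we get
\begin{equation}\label{eq:GM}
\nabla_D\,dz_i=\sum_j\sigma_{ij}\,dv_j .
\end{equation}
With $Y=\operatorname{Im}\tau$ we have $dz-d\bar z=2iY\,dv$. So the $(0,1)$-part of $dv_j$ is $\varepsilon_j=\frac i2\sum_l(Y^{-1})_{jl}\,d\bar z_l$, and the $\varepsilon_j$ form a basis of $H^{0,1}(A)$. We identify $E^*=H^{1,0}(A)$, and $E=H^{0,1}(A)$ by $e_j\mapsto\varepsilon_j$. Then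
\[
H^*(A,\mathbb C)=\textstyle\bigwedge(E^*\oplus E),\qquad H^{p,q}(A)=\bigwedge^pE^*\otimes\bigwedge^qE ,
\]
and \eqref{eq:GM} says that $\nabla_D\alpha\equiv D\alpha$ modulo $H^{1,0}$ for $\alpha\in E^*$. The class
\[
\kappa=\sum_ke_k^*\wedge e_k=\frac i2\sum_{k,l}(Y^{-1})_{kl}\,dz_k\wedge d\bar z_l
\]
is a K\"ahler class because $Y$ is positive definite. (It is the class of $\Theta$, but only its positivity is used.) It is the identity element of $E^*\otimes E$, so it is invariant under $GL(E)$. The hard Lefschetz theorem says that $\kappa^{g-i}\colon H^i\to H^{2g-i}$ is bijective for $i\le g$. Hence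
\begin{equation}\label{eq:HL}
\text{multiplication by }\kappa^n\text{ is injective on }H^i(A,\mathbb C)\text{ if } i+n\le g .
\end{equation}

For $D\in\operatorname{Sym}^2E$ let $\delta_D$ be the derivation of degree $0$ of $\bigwedge(E^*\oplus E)$ with $\delta_D\alpha=D\alpha\in E$ for $\alpha\in E^*$ and $\delta_D|_E=0$. It maps $H^{p,q}$ to $H^{p-1,q+1}$. By symmetry of $D$, $\delta_D\kappa=\sum\sigma_{jk}\,e_j\wedge e_k=0$.

\begin{lemma}\label{lem:hodge}
Let $\eta$ be a flat section of $H^{2p}(A_t,\mathbb C)$ over $\Delta$ that is of type $(p,p)$ for all $t$. Then $\delta_D\eta=0$ at $t_0$ for all $D\in W$.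
\end{lemma}

\begin{proof}
The classes $dz_I\wedge dv_J$ form a holomorphic frame of cohomology, and the step $F^p=\bigoplus_{p'\ge p}H^{p',2p-p'}$ of the Hodge filtration is spanned by those with $|I|\ge p$. Write $\eta=\sum_{|I|\ge p}a_{IJ}(t)\,dz_I\wedge dv_J$. Apply $\nabla_D$, which is a derivation, and work modulo $F^p$. The derivatives of the coefficients and the terms with $|I|>p$ contribute elements of $F^p$. By \eqref{eq:GM} and $dv_j\equiv\varepsilon_j$ modulo $F^1$, the $(p-1,p+1)$-component of $0=\nabla_D\eta$ is $\delta_D\big(\sum_{|I|=p}a_{IJ}\,dz_I\wedge\varepsilon_J\big)$. The sum in parentheses is the $(p,p)$-component of $\eta$, which is $\eta$.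
\end{proof}

The powers of $\kappa$ are annihilated by every $\delta_D$. Any other class imposes many conditions on $D$.

\begin{lemma}\label{lem:rep}
Let $g\ge4$, $1\le p\le g-1$, and $\eta\in\bigwedge^pE^*\otimes\bigwedge^pE$ with $\eta\notin\mathbb C\kappa^p$. Then $\dim\{\delta_D\eta:D\in\operatorname{Sym}^2E\}\ge g-1$.
\end{lemma}

\begin{proof}
Put $M=\bigwedge^pE^*\otimes\bigwedge^pE$ and let $\operatorname{rk}\eta$ be the rank of the linear map $D\mapsto\delta_D\eta$. It depends only on $\eta$ modulo $\kappa^p$, and it is constant on $GL(E)$-orbits because $(D,\eta)\mapsto\delta_D\eta$ is equivariant. So the locus $\operatorname{rk}\le g-2$ is a closed $GL(E)$-stable subset of $\mathbb P(M/\mathbb C\kappa^p)$. Suppose it is nonempty. Borel's fixed point theorem states that a connected solvable group acting on a nonempty projective variety has a fixed point. We apply it to the group $B$ of upper triangular matrices, the stabilizer of the flag $\langle e_1\rangle\subset\langle e_1,e_2\rangle\subset\cdots$, and obtain a $B$-stable line in $M/\mathbb C\kappa^p$ with $\operatorname{rk}\le g-2$.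

We list the $B$-stable lines. An irreducible representation has exactly one, the highest weight line, and in a sum of irreducible representations with pairwise different highest weights there are no others. We have $M\cong\bigwedge^{g-p}E\otimes\bigwedge^pE\otimes\det^{-1}$. By Pieri's rule $\bigwedge^{g-p}E\otimes\bigwedge^pE$ is the sum, with multiplicity one, of the irreducible representations whose Young diagram has two columns of lengths $g-i$ and $i$, for $0\le i\le\min(p,g-p)$. So the highest weights of $M$ are $(1^i,0^{g-2i},(-1)^i)$. Put
\[
\eta_i=e_1\wedge\dots\wedge e_i\wedge\phi_i\wedge\kappa^{p-i},\qquad\phi_i=e^*_{g-i+1}\wedge\dots\wedge e^*_g .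
\]
Each factor spans a $B$-stable line, the weight is the one listed, and $\eta_i\ne0$ by \eqref{eq:HL} because $2i+(p-i)\le g$. So the $\eta_i$ are the highest weight vectors, and $\eta_0=\kappa^p$. By complete reducibility the $B$-stable lines of $M/\mathbb C\kappa^p$ are spanned by the $\eta_i$ with $i\ge1$. It suffices to show $\operatorname{rk}\eta_i\ge g-1$; note that $1\le i\le g/2$.

We have $\delta_D\eta_i=e_1\wedge\dots\wedge e_i\wedge\delta_D\phi_i\wedge\kappa^{p-i}$, and multiplication by $\kappa^{p-i}$ is injective in degree $2i$. So $\operatorname{rk}\eta_i$ is the rank of $D\mapsto e_1\wedge\dots\wedge e_i\wedge\delta_D\phi_i$. Let $J=\{g-i+1,\dots,g\}$, a subset of $\{i+1,\dots,g\}$. For $s\in\{i+1,\dots,g\}$ and $n\in J$ let $[s,n]$ be the basis monomial $e_1\wedge\dots\wedge e_i\wedge e_s\wedge(\phi_i\text{ without }e_n^*)$, and let $D_{sn}$ be the symmetric matrix with $De_n^*=e_s$, $De_s^*=e_n$ and $De_l^*=0$ for other $l$. The image of $D_{sn}$ is $\pm[s,n]$ if $s\notin J$ or $s=n$, and $\pm[s,n]\pm[n,s]$ otherwise. Different unordered pairs $\{s,n\}$ involve disjoint sets of monomials, so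 these images are linearly independent. There are $i(g-2i)$ pairs with $s\notin J$ and $i(i+1)/2$ pairs with $s\in J$. Therefore
\[
\operatorname{rk}\eta_i-(g-1)\ \ge\ \frac{i(2g-3i+1)}2-(g-1)=\frac{(i-1)(2g-3i-2)}2\ \ge\ 0,
\]
because $2g-3i-2\ge g/2-2\ge0$.
\end{proof}

The bound $g-1$ is reached in Example~\ref{ex:product} with $g\ge4$. Put $\kappa'=\sum_{k<g}e_k^*\wedge e_k$. The class $\kappa'\wedge e_g^*\wedge e_g$ of $\Theta'\times\{z_0\}$ is not a multiple of $\kappa^2$, and it is annihilated by $\delta_D$ for all block diagonal $D$, which form a subspace of codimension $g-1$. This is the reason for the hypothesis $c\le g-2$.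

Let $\langle\,,\rangle$ also denote the natural pairing $\langle\alpha_1\wedge\dots\wedge\alpha_n,x_1\wedge\dots\wedge x_n\rangle=\det(\alpha_i(x_j))$.

\begin{proposition}\label{prop:class}
Assume \eqref{eq:H}.
\begin{enumerate}
\item[(a)] The map $f^*\colon H^i(A,\mathbb C)\to H^i(X,\mathbb C)$ is injective for $i\le r$.
\item[(b)] There is a constant $C\ne0$ with $\int_Xf^*(\Phi\wedge\Psi)=C\langle\Phi,\Psi\rangle$ for $\Phi\in\bigwedge^rE^*$, $\Psi\in\bigwedge^rE$.
\end{enumerate}
\end{proposition}

\begin{proof}
The classes $f_{t*}[X_t]\in H^{2(g-r)}(A_t,\mathbb C)$ form a flat section, because $\mathcal X\to\Delta$ is differentiably trivial. They are classes of algebraic cycles, so of type $(g-r,g-r)$. By Lemma~\ref{lem:hodge}, $\eta=f_*[X]$ satisfies $\delta_D\eta=0$ for $D\in W$. So the space $\{\delta_D\eta\}$ has dimension at most $c\le g-2$, and Lemma~\ref{lem:rep} gives $\eta=\lambda\kappa^{g-r}$. Here $\lambda\ne0$, since $\int_A\eta\wedge\kappa^r=\int_Xf^*\kappa^r>0$ for the K\"ahler class $\kappa$ and the generically immersive map $f$.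

(a) If $f^*x=0$, the projection formula gives $0=f_*f^*x=x\wedge\eta=\lambda\,x\wedge\kappa^{g-r}$, and $x=0$ by \eqref{eq:HL}.

(b) The left side equals $\lambda\int_A\Phi\wedge\Psi\wedge\kappa^{g-r}$. The group $GL(E)$ fixes $\kappa$ and acts trivially on $\bigwedge^gE^*\otimes\bigwedge^gE$. So this is an invariant pairing between the irreducible representation $\bigwedge^rE$ and its dual, and by Schur's lemma it is a multiple of $\langle\,,\rangle$. It is not zero, because $\kappa^r$ is a sum of products $\Phi\wedge\Psi$ and $\kappa^g\ne0$.
\end{proof}

\section{Contraction with Kodaira--Spencer classes}\label{sec:KS}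

We now use the deformation of $X$ itself and not only of its class. For $D\in W$ let $\xi_D\in H^1(X,T_X)$ be the Kodaira--Spencer class of $\mathcal X\to\Delta$, the image of $D$ under the connecting map of $0\to T_X\to T_{\mathcal X}|_X\to W\otimes\mathcal O_X\to0$. Griffiths' description of the derivative of the period map says, in degree one: if $s$ is a holomorphic section of $F^1H^1(X_t)=H^0(\Omega^1_{X_t})$, then $\nabla_Ds$ modulo $F^1$ is the class $\xi_D\cdot s(t_0)\in H^1(X,\mathcal O_X)$ given by cup product and the contraction $T_X\otimes\Omega^1_X\to\mathcal O_X$. This holds up to a universal sign, which we absorb in $\xi_D$. The maps $f_t^*$ commute with $\nabla$ and respect the Hodge filtration. Taking $s=f_t^*\beta$ and using \eqref{eq:GM}, we get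
\begin{equation}\label{eq:KS}
\xi_D\cdot f^*\beta=f^*(D\beta)\in H^1(X,\mathcal O_X)\qquad(\beta\in E^*,\ D\in W),
\end{equation}
where $D\beta\in E=H^{0,1}(A)$.

For $x\in E$ let $\iota_x$ be the contraction $\iota_x(\alpha_1\wedge\dots\wedge\alpha_n)=\sum_l(-1)^{l-1}\alpha_l(x)\,\alpha_1\wedge\cdots\widehat{\alpha_l}\cdots\wedge\alpha_n$. Expanding the determinant along the first column gives $\langle\Phi,x\wedge\Psi\rangle=\langle\iota_x\Phi,\Psi\rangle$. The next lemma is the main tool: it converts a pointwise identity along $X$ into an identity in the linear algebra of $E$.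

\begin{lemma}\label{lem:contract}
Let $\mathsf T=\sum_k\Phi_k\otimes\beta_k\in\bigwedge^pE^*\otimes E^*$ have zero restriction to $\bigwedge^pT_a^*\otimes T_a^*$ for general $a$. Let $D\in W$.
\begin{enumerate}
\item[(a)] If $p\le r-1$, then $\sum_k\Phi_k\otimes D\beta_k=0$ in $\bigwedge^pE^*\otimes E$.
\item[(b)] If $p=r$, then $\sum_k\iota_{D\beta_k}\Phi_k=0$ in $\bigwedge^{r-1}E^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
The section $\sum f^*\Phi_k\otimes f^*\beta_k$ of $\Omega^p_X\otimes\Omega^1_X$ vanishes on a dense open set, so it is zero. Cup product with $\xi_D$ and contraction of the factor $\Omega^1_X$ define a map $H^0(\Omega^p_X\otimes\Omega^1_X)\to H^1(\Omega^p_X)$ that sends $s\otimes s'$ to $s\cdot(\xi_D\cdot s')$. By \eqref{eq:KS}, $\sum f^*\Phi_k\cdot f^*(D\beta_k)=0$ in $H^1(\Omega_X^p)$. On the compact K\"ahler manifold $X$ the identification $H^1(\Omega^p_X)=H^{p,1}(X)\subset H^{p+1}(X,\mathbb C)$ is compatible with products, so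
\[
f^*\Big(\sum_k\Phi_k\wedge D\beta_k\Big)=0\quad\text{in }H^{p+1}(X,\mathbb C).
\]
If $p+1\le r$, Proposition~\ref{prop:class}(a) gives (a). If $p=r$, multiply by $f^*\Psi$ with $\Psi\in\bigwedge^{r-1}E$ and integrate. Proposition~\ref{prop:class}(b) gives $0=\sum\langle\Phi_k,D\beta_k\wedge\Psi\rangle=\langle\sum\iota_{D\beta_k}\Phi_k,\Psi\rangle$ for all $\Psi$, which is (b).
\end{proof}

The smallest case, $p=1$, already gives a statement that we use four times.

\begin{lemma}\label{lem:noquadric}
If $Q\in\operatorname{Sym}^2E^*$ vanishes on $T_a$ for general $a$, then $Q=0$.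
\end{lemma}

\begin{proof}
The tensor $\mathsf T=\sum_kQe_k\otimes e_k^*$ takes the value $\sum_kQ(e_k,w)e_k^*(w')=Q(w',w)$ on $(w,w')$, so it restricts to zero on $T_a$. Since $r\ge2$, Lemma~\ref{lem:contract}(a) applies with $p=1$ and gives $\sum_kQe_k\otimes De_k^*=0$ for $D\in W$. Evaluate the second factor on $\alpha\in E^*$. Since $\alpha(De_k^*)=e_k^*(D\alpha)$, we get $Q(D\alpha)=0$. So $QD=0$ and, by transposition, $DQ=0$. If $Q\ne0$, choose $0\ne\beta\in Q(E)$. Then $D\beta=0$ for all $D\in W$. The map $\operatorname{Sym}^2E\to E$, $D\mapsto D\beta$, is surjective, so its kernel has codimension $g$ and contains $W$. Hence $c\ge g$, contrary to \eqref{eq:H}.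
\end{proof}

In Example~\ref{ex:product} this lemma fails: every quadric $\alpha e_g^*\in V$ vanishes on $E'\supset T_a$.

\section{The quadrics of $V$ along the tangent spaces}\label{sec:restr}

Before choosing a tensor with $p=r$ we need two facts about how $V$ meets the spaces $T_a$. Both use that $S$ is a hypersurface.

Since $\gamma$ has finite fibers, it is an immersion at the general point. Shrink $X^\circ$ so that $\gamma$ is an immersion on $X^\circ$ and maps it into $S^\circ\cap S_{\mathrm{reg}}$. For $a\in X^\circ$ let $\ell_a\in V^*$ be an equation of the tangent hyperplane of $S$ at $\gamma(a)$. The map $a\mapsto[\ell_a]\in\mathbb P(V^*)$ is a morphism on $X^\circ$.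

\begin{lemma}\label{lem:rankone}
For general $a$ there is $0\ne s_a\in\operatorname{Sym}^2T_a^*$ with
\begin{equation}\label{eq:rankone}
Q|_{T_a}=\ell_a(Q)\,s_a\qquad(Q\in V).
\end{equation}
The forms $\ell_a$, for $a$ in any dense open subset of $X^\circ$, span $V^*$.
\end{lemma}

\begin{proof}
Near $a$ take local coordinates $s_1,\dots,s_r$ on $X^\circ$, a lift $\varphi$ of $f$ to $E$, and a holomorphic lift $q(s)\in V$ of $\gamma$. Subscripts denote partial derivatives, so $T_a=\langle\varphi_1,\dots,\varphi_r\rangle$ and $\ker\ell_a=\langle q,q_1,\dots,q_r\rangle$. Differentiating $q\varphi_i=0$ gives $q_j\varphi_i=-q\varphi_{ij}$, so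
\[
q_j(\varphi_i,\varphi_k)=-q(\varphi_{ij},\varphi_k)=-(q\varphi_k)(\varphi_{ij})=0 .
\]
Hence every element of the hyperplane $\ker\ell_a$ vanishes on $T_a$, and the restriction map $V\to\operatorname{Sym}^2T_a^*$ has the form \eqref{eq:rankone}. The locus where this map is zero is closed in $X^\circ$. It is not all of $X^\circ$, since otherwise $V=0$ by Lemma~\ref{lem:noquadric}. If the $\ell_a$ did not span $V^*$, some $0\neq Q_0\in V$ would satisfy $\ell_a(Q_0)=0$, so $Q_0|_{T_a}=0$, for general $a$. This contradicts Lemma~\ref{lem:noquadric}.
\end{proof}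

\begin{lemma}\label{lem:kernel}
For general $b$ and general $y\in T_b$, the space $\Lambda_y=\{Q\in V:Qy=0\}$ equals $\mathbb Cq_b$.
\end{lemma}

\begin{proof}
Always $q_b\in\Lambda_y$. The pairs $(b,[y])$ with $b\in X^\circ$, $[y]\in\mathbb P(T_b)$ form a smooth irreducible variety, and $\dim\Lambda_y$ takes its minimum on a dense open subset $M$. Suppose the minimum is at least $2$. Then $J=\{(b,[y],[Q]):(b,[y])\in M,\ [Q]\in\mathbb P(\Lambda_y)\}$ is a projective bundle over $M$, smooth and irreducible. The closure of its image in $\mathbb P(V)$ is irreducible and contains $[q_b]$ for general $b$. So it contains the hypersurface $S$, and it is $S$ or $\mathbb P(V)$.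

If it is $S$, then for $(b,[y])\in M$ the linear space $\mathbb P(\Lambda_y)\subset S$ has positive dimension and contains $\gamma(b)\in S^\circ$. This contradicts Lemma~\ref{lem:nolines}.

So $J\to\mathbb P(V)$ is dominant, and by generic smoothness it is a submersion on a dense open set $J'$. Through a point $(b,[y_0],[Q_0])\in J'$ there is a local holomorphic section. It gives a holomorphic map $Q\mapsto y(Q)\in E$ near $Q_0$ in $V$ with $y(Q_0)=y_0$ and $Q\,y(Q)=0$. Differentiate $Q(y(Q),y(Q))=0$ at $Q_0$ in the direction $P\in V$:
\[
0=P(y_0,y_0)+2Q_0(y_0,dy(P))=P(y_0,y_0).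
\]
The image of $J'$ in $M$ is dense and open. So every $P\in V$ satisfies $P(y,y)=0$ for general $b$ and general $y\in T_b$, that is, $P|_{T_b}=0$ for general $b$. Lemma~\ref{lem:noquadric} gives $V=0$, a contradiction.
\end{proof}

Shrink $X^\circ$ once more, so that \eqref{eq:rankone} holds with $s_a\ne0$ for all $a\in X^\circ$, and so that for all $b\in X^\circ$ the equality $\Lambda_y=\mathbb Cq_b$ holds for general $y\in T_b$. For $b\in X^\circ$ put $V_b=V/\mathbb Cq_b$, a space of dimension $r+1$. Each $y\in T_b$ defines a map $V_b\to E^*$, $Q\mapsto Qy$, which is injective for general $y$.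

\section{The minors lie in $V$}\label{sec:minors}

Fix $b\in X^\circ$. For $Q,Q'\in V$ and $y_1,y_2\in T_b$ put
\[
m(Q,Q';y_1,y_2)=(Qy_1)(Q'y_2)-(Q'y_1)(Qy_2)\in\operatorname{Sym}^2E^* .
\]
This is a $2\times2$ minor of a matrix of linear forms on $E$. It is bilinear and alternating in $(Q,Q')$ and in $(y_1,y_2)$, and it depends only on the classes of $Q,Q'$ in $V_b$.

To apply Lemma~\ref{lem:contract}(b) we need a tensor that vanishes on $T_a$ for all $a$ at once. For each $a$ there is one vector of $V_b$, the class of $q_a$, whose images $q_ay_1$ and $q_ay_2$ vanish on $T_a$. This vector moves with $a$. But every nonzero vector of $V_b$ divides a generator of $\bigwedge^{r+1}V_b$, and this generator does not move. We build the tensor from it.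

\begin{proposition}\label{prop:minors}
For all $b\in X^\circ$, $y_1,y_2\in T_b$ and $Q,Q'\in V$, the quadric $m(Q,Q';y_1,y_2)$ lies in $V$.
\end{proposition}

\begin{proof}
The condition is closed in $y_1$, so we may take $y_1$ general in $T_b$. Let $Q_0,\dots,Q_r$ be a basis of $V_b$ and put $\alpha_i=Q_iy_1$, $\beta_i=Q_iy_2$. The $\alpha_i$ are linearly independent by Lemma~\ref{lem:kernel}. Let $\alpha_{\hat k}$ be the wedge product of the $\alpha_i$ with $i\ne k$, in increasing order, and $\alpha_{\hat k\hat l}$ the product with $i\ne k,l$. Put
\[
\mathsf T=\sum_{k=0}^r(-1)^k\alpha_{\hat k}\otimes\beta_k\in\textstyle\bigwedge^rE^*\otimes E^* .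
\]

\emph{$\mathsf T$ restricts to zero on $T_a$ for general $a$.} The expression $\sum(-1)^kQ_{\hat k}\otimes Q_k\in\bigwedge^rV_b\otimes V_b$ is multilinear in $Q_0,\dots,Q_r$ and changes sign when two neighbors are exchanged. So a change of basis multiplies it, and hence $\mathsf T$, by the determinant. Since $\gamma$ has finite fibers, $q_a\notin\mathbb Cq_b$ for general $a$, and we may test the vanishing on $T_a$ in a basis with $Q_0=q_a$. Then $\alpha_0=q_ay_1$ and $\beta_0=q_ay_2$ vanish on $T_a$, because $(q_ay_i)(x)=(q_ax)(y_i)=0$ for $x\in T_a$. Each term of $\mathsf T$ contains $\alpha_0$ or $\beta_0$.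

\emph{Contraction.} Lemma~\ref{lem:contract}(b) gives $\sum_k(-1)^k\iota_{D\beta_k}\alpha_{\hat k}=0$ for $D\in W$. For $r=2$ we have $\mathsf T=\alpha_1\wedge\alpha_2\otimes\beta_0-\alpha_0\wedge\alpha_2\otimes\beta_1+\alpha_0\wedge\alpha_1\otimes\beta_2$, and collecting terms turns this relation into
\[
\langle D,\alpha_2\beta_1-\alpha_1\beta_2\rangle\,\alpha_0+\langle D,\alpha_0\beta_2-\alpha_2\beta_0\rangle\,\alpha_1+\langle D,\alpha_1\beta_0-\alpha_0\beta_1\rangle\,\alpha_2=0 .
\]
In general, $\alpha_l$ stands in $\alpha_{\hat k}$ after $l$ factors if $l<k$ and after $l-1$ factors if $l>k$, so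
\[
\iota_{D\beta_k}\alpha_{\hat k}=\sum_{l<k}(-1)^lD(\alpha_l,\beta_k)\,\alpha_{\hat k\hat l}-\sum_{l>k}(-1)^lD(\alpha_l,\beta_k)\,\alpha_{\hat k\hat l}.
\]
Each pair $l<k$ occurs in the terms of index $k$ and of index $l$, and the relation becomes
\[
\sum_{l<k}(-1)^{k+l}\,\langle D,\alpha_l\beta_k-\alpha_k\beta_l\rangle\,\alpha_{\hat k\hat l}=0 .
\]
The $\alpha_{\hat k\hat l}$ are linearly independent. So $\alpha_l\beta_k-\alpha_k\beta_l=m(Q_l,Q_k;y_1,y_2)$ is annihilated by every $D\in W$ and lies in $W^\perp=V$. The general case follows by bilinearity.
\end{proof}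

\begin{remark}
For $r=1$ the space $T_b$ is a line and the minors, being alternating in $(y_1,y_2)$, vanish identically. The proof of Lemma~\ref{lem:noquadric} also breaks down. Jacobians of genus $5$, with $r=1$ and $c=3=r+2=g-2$, show that Proposition~\ref{prop:B} is false for $r=1$.
\end{remark}

Since the minors lie in $V$, formula \eqref{eq:rankone} applies to them: for $a,b\in X^\circ$, $x\in T_a$ and $y_1,y_2\in T_b$,
\begin{equation}\label{eq:key}
Q(x,y_1)Q'(x,y_2)-Q'(x,y_1)Q(x,y_2)=s_a(x,x)\;\ell_a\big(m(Q,Q';y_1,y_2)\big).
\end{equation}
All these determinants depend on $x$ through the same quadratic form $s_a$. The rest of the proof exploits this.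

\section{The case $r\ge3$}\label{sec:r3}

This section is not needed for Theorem~\ref{thm:N2}. For $a,b\in X^\circ$ with $q_a,q_b$ independent put $U=V/\langle q_a,q_b\rangle$, of dimension $r$. By Lemma~\ref{lem:q} the number $Q(x,y)$, for $x\in T_a$ and $y\in T_b$, depends only on the class of $Q$ in $U$. So we have a trilinear form on $U\times T_a\times T_b$, three spaces of dimension $r$, and linear maps
\[
N_x\colon U\to T_b^*,\quad Q\mapsto Qx|_{T_b};\qquad\qquad N'_y\colon U\to T_a^*,\quad Q\mapsto Qy|_{T_a}.
\]

\begin{lemma}\label{lem:iso}
For general $(a,b)$, the map $N_x$ is bijective for general $x\in T_a$ and $N'_y$ is bijective for general $y\in T_b$.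
\end{lemma}

\begin{proof}
Bijectivity of $N'_y$ is an open condition on the irreducible variety of triples $(a,b,y)$, and the two statements are exchanged by swapping $a$ and $b$. So it suffices to find one triple with $N'_y$ bijective. Fix $b$, a general $y\in T_b$ and a basis $Q_0,\dots,Q_r$ of $V_b$. The forms $\alpha_i=Q_iy$ are independent by Lemma~\ref{lem:kernel}, so $\alpha_1\wedge\dots\wedge\alpha_r\ne0$ in $H^{r,0}(A)$. By Proposition~\ref{prop:class}(a) its pullback is a nonzero holomorphic $r$-form on $X$. Hence $\alpha_1|_{T_a},\dots,\alpha_r|_{T_a}$ is a basis of $T_a^*$ for general $a$. So $N'_y$ is surjective, and $\dim U=\dim T_a^*$.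
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B} for $r\ge3$]
Take $(a,b)$ as in Lemma~\ref{lem:iso}. The left side of \eqref{eq:key} is $(\bigwedge^2N_x)(Q\wedge Q')$ evaluated on $y_1\wedge y_2$. So $s_a(x,x)\neq0$ whenever $N_x$ is bijective, and
\[
s_a(x,x)\,\textstyle\bigwedge^2N_{x'}=s_a(x',x')\,\bigwedge^2N_x\qquad(x,x'\in T_a).
\]
Let $N_x$ and $N_{x'}$ be bijective and put $h=N_x^{-1}N_{x'}\in GL(U)$. Then $\bigwedge^2h$ is a nonzero scalar, so $hu\wedge hu'$ is proportional to $u\wedge u'$, and $h$ preserves every plane in $U$. Since $r\ge3$, every line in $U$ is the intersection of two planes. So $h$ preserves every line and is a scalar.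

Fix $x$ with $N_x$ bijective. Then $N_{x'}\in\mathbb CN_x$ for general $x'$, hence for all $x'$, and $N_{x'}=\chi(x')N_x$ with $\chi\in T_a^*$ by linearity. Choose $0\ne x'\in\ker\chi$. Then $Q(x',y)=0$ for all $Q\in U$ and $y\in T_b$, so the image of every $N'_y$ annihilates $x'$. This contradicts the surjectivity of $N'_y$ for general $y$.
\end{proof}

For $r=2$ the map $\bigwedge^2N_x$ is the determinant, and \eqref{eq:key} only says that $\det N_x$ is proportional to $s_a(x,x)$. No contradiction arises at a fixed pair of points, and we have to let the points move.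

\section{The case $r=2$}\label{sec:r2}

Now $\dim V=4$ and $S\subset\mathbb P(V)=\mathbb P^3$ is a surface. The plan is to construct from the minors a linear map $\nu\colon V^*\to V$ that sends the tangent plane $\ell_a$ to its point of contact $q_a$. A smooth quadric surface has such a map, its polarity. We first exclude quadrics, and then show that no other surface occurs.

\subsection*{The dual surface}
For an irreducible variety $Y\subset\mathbb P(V)$, the conormal variety is the closure of the set of pairs $(p,H)$ with $p\in Y_{\mathrm{reg}}$ and $H$ a hyperplane tangent to $Y$ at $p$. Its image in $\mathbb P(V^*)$ is the dual variety $Y^\vee$. The biduality theorem states that $Y$ and $Y^\vee$ have the same conormal variety. In particular $(Y^\vee)^\vee=Y$, and for a smooth point $H$ of $Y^\vee$ the fiber of the conormal variety over $H$ is a linear subspace of $Y$ of dimension $\operatorname{codim}Y^\vee-1$. In our case $S^\vee=\overline{\{[\ell_a]:a\in X^\circ\}}$.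

\begin{lemma}\label{lem:dual}
\begin{enumerate}
\item[(a)] The $q_a$, for $a$ in any dense open subset of $X^\circ$, span $V$.
\item[(b)] $S^\vee$ is a surface.
\item[(c)] No nonzero quadratic form on $V^*$ vanishes on $S^\vee$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise $S$ is a plane, contrary to Lemma~\ref{lem:nolines}.

(b) For general $a$, $[\ell_a]$ is a smooth point of $S^\vee$, and the fiber over it is a linear subspace of $S$ through $\gamma(a)\in S^\circ$. By Lemma~\ref{lem:nolines} it is a point, so $\operatorname{codim}S^\vee=1$.

(c) Suppose $S^\vee$ lies on a quadric. It is an irreducible surface and not a plane, by Lemma~\ref{lem:rankone}. So it is an irreducible quadric, of rank $4$ or $3$. In rank $3$ it is a cone over a conic, and $S=(S^\vee)^\vee$ is a conic curve, which is absurd. In rank $4$, $S$ is a smooth quadric surface, which has a line through every point, contrary to Lemma~\ref{lem:nolines}.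
\end{proof}

\subsection*{The map $\nu$ seen from one point}
Let $b\in X^\circ$ and fix a basis $y_1,y_2$ of $T_b$. By Proposition~\ref{prop:minors} the minors define a linear map $m_b\colon\bigwedge^2V_b\to V$, where $\dim V_b=3$. Another basis of $T_b$ only rescales $m_b$. Fix a volume form $\operatorname{vol}$ on $V_b$. Every skew form on $V_b$ is $\operatorname{vol}(w,\cdot,\cdot)$ for a unique $w\in V_b$, and for $w\ne0$ its radical is $\mathbb Cw$. So there is a linear map
\[
\nu_b\colon V^*\to V_b,\qquad\ell\big(m_b(Q\wedge Q')\big)=\operatorname{vol}(\nu_b(\ell),Q,Q').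
\]

\begin{lemma}\label{lem:nub}
For general $b$ the following holds: for general $a$, the vector $\nu_b(\ell_a)$ is a nonzero multiple of the class $\bar q_a$ of $q_a$ in $V_b$.
\end{lemma}

\begin{proof}
Let $a\in X^\circ$ with $\bar q_a\ne0$. Put $Q=q_a$ in \eqref{eq:key}. The left side is zero for all $x\in T_a$, and $s_a\ne0$, so $\ell_a(m_b(q_a\wedge Q'))=0$ for all $Q'$. Thus $\bar q_a$ lies in the radical of $\operatorname{vol}(\nu_b(\ell_a),\cdot,\cdot)$, and $\nu_b(\ell_a)\in\mathbb C\bar q_a$. If $\nu_b\ne0$, then $\nu_b(\ell_a)\ne0$ for general $a$, because the $\ell_a$ do not lie in the proper subspace $\ker\nu_b$ (Lemma~\ref{lem:rankone}). It remains to show $\nu_b\ne0$, equivalently $m_b\neq0$, for general $b$.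

The condition $m_b=0$ is closed in $b$. Suppose it holds for all $b\in X^\circ$. Take $y_1$ general in $T_b$, a basis $Q_0,Q_1,Q_2$ of $V_b$, and $\alpha_i=Q_iy_1$, $\beta_i=Q_iy_2$. The $\alpha_i$ are independent, and $\alpha_i\beta_j=\alpha_j\beta_i$ in the polynomial ring $\operatorname{Sym}E^*$. For $i\neq j$ the prime element $\alpha_i$ does not divide $\alpha_j$, so $\beta_i=t_i\alpha_i$ with $t_i\in\mathbb C$. Then $t_j\alpha_i\alpha_j=t_i\alpha_i\alpha_j$, and all $t_i$ equal one number $t$. So the nonzero vector $y_2-ty_1\in T_b$ lies in $U_0=\bigcap_{Q\in V}\ker Q$. Let $\alpha,\alpha'\in U_0^\perp\subset E^*$. Both vanish on a nonzero vector of the plane $T_b$, so $\alpha\wedge\alpha'$ restricts to zero on $T_b$ for all $b\in X^\circ$, and $f^*(\alpha\wedge\alpha')=0$. Proposition~\ref{prop:class}(a) gives $\alpha\wedge\alpha'=0$, so $\dim U_0^\perp\le1$. Every $Q\in V$ descends to $E/U_0$, so $V\subset\operatorname{Sym}^2U_0^\perp$ and $\dim V\le1$, a contradiction.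
\end{proof}

\subsection*{Gluing}
The map $\nu_b$ recovers $q_a$ from $\ell_a$ only up to the line through $q_a$ and $q_b$. Two such lines, from two points $b$ and $b'$, meet in $q_a$. The point to check is that the two maps agree up to one scalar independent of $a$.

\begin{lemma}\label{lem:nu}
There is a linear map $\nu\colon V^*\to V$ with $0\ne\nu(\ell_a)\in\mathbb Cq_a$ for general $a$.
\end{lemma}

\begin{proof}
Take $b,b'$ as in Lemma~\ref{lem:nub} with $q_b,q_{b'}$ independent. Put $U=V/\langle q_b,q_{b'}\rangle$, of dimension $2$, and let $n,n'\colon V^*\to U$ be induced by $\nu_b,\nu_{b'}$. For general $a$ we have $q_a\notin\langle q_b,q_{b'}\rangle$, so $n(\ell_a)$ and $n'(\ell_a)$ are nonzero multiples of the class of $q_a$ in $U$. These classes span $U$ by Lemma~\ref{lem:dual}(a), so $n$ and $n'$ are surjective. The quadratic form $\ell\mapsto n(\ell)\wedge n'(\ell)\in\bigwedge^2U$ vanishes on $S^\vee$, so it is zero by Lemma~\ref{lem:dual}(c). Polarizing,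
\[
n(\ell)\wedge n'(\ell')+n(\ell')\wedge n'(\ell)=0\qquad(\ell,\ell'\in V^*).
\]
For $\ell\in\ker n$ this gives $n(\ell')\wedge n'(\ell)=0$ for all $\ell'$, so $n'(\ell)=0$ since $n$ is onto. Hence $n'=hn$ with $h\in GL(U)$, and $w\wedge hw=0$ for all $w\in U$. So $h$ is a scalar $t\ne0$.

The natural map $V\to V_b\times_UV_{b'}$ is injective because $\mathbb Cq_b\cap\mathbb Cq_{b'}=0$, and both sides have dimension $4=3+3-2$. So it is an isomorphism, and there is a unique linear map $\nu\colon V^*\to V$ that induces $\nu_b$ modulo $q_b$ and $t^{-1}\nu_{b'}$ modulo $q_{b'}$. For general $a$ the vectors $q_a,q_b,q_{b'}$ are independent, $\nu(\ell_a)\neq0$ because $\nu_b(\ell_a)\ne0$, and $\nu(\ell_a)\in\langle q_a,q_b\rangle\cap\langle q_a,q_{b'}\rangle=\mathbb Cq_a$.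
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B} for $r=2$]
Let $\omega(\ell,\ell')=\ell'(\nu(\ell))$, a bilinear form on $V^*$. Since $\ell_a(q_a)=0$, the quadratic form $\omega(\ell,\ell)$ vanishes on $S^\vee$, so it is zero by Lemma~\ref{lem:dual}(c), and $\omega$ is skew. The image of $\nu$ contains $q_a$ for general $a$, so $\nu$ is bijective by Lemma~\ref{lem:dual}(a). Thus $\omega$ is a symplectic form on the $4$-dimensional space $V^*$, and its isotropic subspaces have dimension at most $2$. We show that the affine tangent space of $S^\vee$ at a general point is isotropic.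

Near a general $a$ take local coordinates $s_1,s_2$ and holomorphic lifts $q(s)$ of $\gamma$ and $\ell(s)$ of $a\mapsto[\ell_a]$. By Lemma~\ref{lem:dual}(b) the latter map is generically finite, hence generically immersive, so $\ell,\ell_1,\ell_2$ are independent. Differentiating $\ell(q)=0$ gives $\ell_i(q)+\ell(q_i)=0$, and $\ell(q_i)=0$ because $\ell$ is the tangent plane. So $\ell_i(q)=0$. Since $\nu(\ell)$ is a multiple of $q$, we get $\omega(\ell,\ell_i)=\ell_i(\nu(\ell))=0$ on an open set. Differentiating again,
\[
\omega(\ell_j,\ell_i)=-\omega(\ell,\ell_{ij}).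
\]
The right side is symmetric in $i,j$ and the left side is skew, so $\omega(\ell_1,\ell_2)=0$. Hence $\langle\ell,\ell_1,\ell_2\rangle$ is a $3$-dimensional isotropic subspace, which is impossible.
\end{proof}

The assumption \eqref{eq:H} is therefore contradictory for every $r\ge2$. This proves Proposition~\ref{prop:B}, and with it Theorems~\ref{thm:N2} and~\ref{thm:Nk}.

\begin{thebibliography}{9}

\bibitem{GH}
Samuel Grushevsky and Klaus Hulek,
\emph{Principally polarized semi-abelic varieties of small torus rank, and the Andreotti-Mayer loci},
arXiv:1103.1858 (2011).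

\end{thebibliography}
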